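\title{A torsion-free group of annulus homeomorphisms with no quasi-isometric embedding into $\mathrm{Homeo}_0(\mathbb{A})$}

\begin{abstract}
The identity component $\mathrm{Homeo}_0(\mathbb{A})$ of the homeomorphism group of the closed annulus has a canonical quasi-isometry type, represented by the fragmentation metric. We construct a finitely generated torsion-free group $G=M\times M$ that is isomorphic to a subgroup of $\mathrm{Homeo}_0(\mathbb{A})$ and such that no homomorphism $G\to\mathrm{Homeo}_0(\mathbb{A})$ is a quasi-isometric embedding. The group $M$ is perfect, has no nontrivial action on the line, and contains an undistorted central element. In every action of $G$ on the annulus one of the two factors fixes a boundary circle pointwise, and we prove that the powers of a central element of that factor then have sublinear fragmentation length.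
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $\mathbb{A}=\mathbb{R}/\mathbb{Z}\times[0,1]$ be the closed annulus and let $\mathrm{Homeo}_0(\mathbb{A})$ be the identity component of its homeomorphism group, with the topology of uniform convergence. Fix a finite open cover $\mathcal{B}$ of $\mathbb{A}$ by homeomorphic images of balls; near $\partial\mathbb{A}$ these are relatively open half-disks. A \emph{fragment} is a homeomorphism that fixes pointwise the complement of some $B\in\mathcal{B}$. The \emph{fragmentation metric} is
\[
d_{\mathcal{B}}(f,g)=\min\{k \mid fg^{-1}=f_1f_2\cdots f_k \text{ with each } f_i \text{ a fragment}\}.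
\]
It is a finite right-invariant metric. We write $\ell(f)=d_{\mathcal{B}}(f,\mathrm{id})$ and call it the \emph{length} of $f$; it satisfies $\ell(fg)\le\ell(f)+\ell(g)$ and $\ell(f^{-1})=\ell(f)$.

This metric is canonical on the large scale. A compatible right-invariant metric $d$ on a topological group is \emph{maximal} if, for every compatible right-invariant metric $d'$, the identity map is Lipschitz for large distances from $d$ to $d'$, that is, $d'\le Kd+C$ for some constants $K$ and $C$. Any two maximal metrics are quasi-isometric via the identity. It is known that $\mathrm{Homeo}_0(\mathbb{A})$ admits a maximal metric and that $d_{\mathcal{B}}$ is quasi-isometric to it for every cover $\mathcal{B}$ as above. We use two consequences.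
\begin{itemize}
\item[(F1)] If $\ell$ and $\ell'$ come from two covers, then $\ell'\le K\ell+C$ for some constants $K,C$.
\item[(F2)] There are $\epsilon_0\in(0,\frac12]$ and $C_0$ such that $\ell(g)\le C_0$ for every $g\in\mathrm{Homeo}_0(\mathbb{A})$ that moves each point of $\mathbb{A}$ by less than $\epsilon_0$ in the flat metric. Indeed, $\ell$ is bounded on the unit ball of a maximal metric, and this ball is a neighborhood of the identity.
\end{itemize}

Let $G$ be a group with a finite generating set, let $|g|_G$ be the word length and $|gh^{-1}|_G$ the right-invariant word metric; another finite generating set gives a bi-Lipschitz equivalent metric. A homomorphism $\rho\colon G\to\mathrm{Homeo}_0(\mathbb{A})$ is a \emph{quasi-isometric embedding} if there are $K\ge1$ and $C\ge0$ with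
\begin{equation}\label{eq:qi}
\tfrac1K|g|_G-C\le \ell(\rho(g))\le K|g|_G+C\qquad(g\in G).
\end{equation}
Both metrics are right-invariant, so \eqref{eq:qi} is the same as the two-sided comparison of $d_{\mathcal{B}}(\rho(g),\rho(h))$ with $|gh^{-1}|_G$. The notion depends neither on the generating set nor, by (F1), on $\mathcal{B}$. We say that $G$ \emph{quasi-isometrically isomorphically embeds} into $\mathrm{Homeo}_0(\mathbb{A})$ if some injective homomorphism is a quasi-isometric embedding. The upper bound in \eqref{eq:qi} holds for every homomorphism, because $\ell$ is subadditive and bounded on the images of the finitely many generators; the content is the lower bound. The following problem comes from Mann and Rosendal \cite{MR}.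

\medskip
\noindent\textbf{Problem.} \emph{Is there a torsion-free finitely generated group that is isomorphic to a subgroup of $\mathrm{Homeo}_0(\mathbb{A})$ but does not quasi-isometrically isomorphically embed into $\mathrm{Homeo}_0(\mathbb{A})$?}
\medskip

The answer is yes. Before stating the results we describe what $\ell$ measures.

\subsection{Length measures twisting}\label{sub:twist}

Let $S=\mathbb{R}\times[0,1]$, let $\pi\colon S\to\mathbb{A}$ be the universal cover, $T(x,t)=(x+1,t)$ and $p_1(x,t)=x$. Let $\partial_i=\mathbb{R}/\mathbb{Z}\times\{i\}$ for $i=0,1$. Elements of $\mathrm{Homeo}_0(\mathbb{A})$ preserve the orientation and each boundary circle; conversely, we recall that every homeomorphism of $\mathbb{A}$ with these two properties lies in $\mathrm{Homeo}_0(\mathbb{A})$. Every lift $F$ of an element $f\in\mathrm{Homeo}_0(\mathbb{A})$ commutes with $T$: along the lift $F_s$ of an isotopy starting at the identity, the deck transformation $F_sTF_s^{-1}$ varies continuously, hence equals $T$, and any two lifts of $f$ differ by a power of $T$. So the \emph{displacement} $c_F=p_1\circ F-p_1$ is $T$-invariant, and we regard it as a continuous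 function on $\mathbb{A}$. If $F,G$ are lifts of $f,g$, then
\begin{equation}\label{eq:cocycle}
c_{FG}=c_F\circ g+c_G,\qquad c_{T^jF}=c_F+j .
\end{equation}
Hence $\operatorname{osc}(f)=\max c_F-\min c_F$ does not depend on the lift, and $\operatorname{osc}(fg)\le\operatorname{osc}(f)+\operatorname{osc}(g)$.

By (F1) we may choose the cover. From now on $\mathcal{B}$ consists of the sets $J'\times[0,\frac9{10})$ and $J'\times(\frac1{10},1]$, where $J'$ runs over the $32$ open arcs of $\mathbb{R}/\mathbb{Z}$ of length $\frac{15}{16}$ that start at a multiple of $\frac1{32}$. A fragment supported in $B\in\mathcal{B}$ has a lift that preserves each component of $\pi^{-1}(B)$ and is the identity elsewhere; its displacement is less than $1$ in absolute value, so a fragment has oscillation at most $2$. This gives the lower bound in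
\begin{equation}\label{eq:osc}
\tfrac12\operatorname{osc}(f)\le\ell(f)\le C\,(\operatorname{osc}(f)+2).
\end{equation}
The upper bound follows from Proposition~\ref{prop:disp} below, applied to the lift $F$ with $0\le\min c_F<1$. Thus $\ell(f)$ measures how much $f$ twists one part of the annulus relative to another.

\begin{example}\label{ex:abelian}
A group of homeomorphisms supported in a closed disk inside some $B\in\mathcal{B}$ has length at most $1$, so if it is infinite and finitely generated, its inclusion is as far from a quasi-isometric embedding as possible. This says nothing about other embeddings of the same abstract group. For instance, $\mathbb{Z}^k$ acts on such a disk, and it also quasi-isometrically isomorphically embeds: send $n=(n_1,\dots,n_k)$ to the map induced by $(x,t)\mapsto(x+\sum_i n_it^i,\,t)$. Its oscillation is the oscillation of the polynomial $\sum_i n_it^i$ on $[0,1]$, which is a norm of $n\in\mathbb{R}^k$. All norms on $\mathbb{R}^k$ are equivalent, so \eqref{eq:osc} gives the lower bound in \eqref{eq:qi}.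
\end{example}

The example suggests that the annulus has room to spare, and one might guess that a subgroup can always be re-embedded with enough twisting. To refute the guess one has to control every action of some group on $\mathbb{A}$, using only its algebra.

\subsection{Results}

\begin{definition}\label{def:P}
Let $\mathcal{P}$ be the class of countable perfect groups $M$ such that every homomorphism $M\to\mathrm{Homeo}_+(\mathbb{R})$ is trivial.
\end{definition}

Here a group is \emph{perfect} if its abelianization is trivial. Let $\mathrm{Homeo}(D^2,\partial D^2)$ be the group of homeomorphisms of a closed disk that fix the boundary circle pointwise.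

\begin{theorem}\label{thm:A}
There is a finitely generated torsion-free group $M\in\mathcal{P}$ with a central element $X$ satisfying $|X^n|_M\ge n/\kappa$ for all $n\ge0$ and some $\kappa>0$, such that $M$ embeds in $\mathrm{Homeo}(D^2,\partial D^2)$. The group $G=M\times M$ is finitely generated, torsion-free and isomorphic to a subgroup of $\mathrm{Homeo}_0(\mathbb{A})$, and no homomorphism $G\to\mathrm{Homeo}_0(\mathbb{A})$, injective or not, is a quasi-isometric embedding. In particular, $G$ does not quasi-isometrically isomorphically embed into $\mathrm{Homeo}_0(\mathbb{A})$.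
\end{theorem}

The obstruction is the following general statement.

\begin{theorem}\label{thm:B}
Let $\Gamma$ be a finitely generated group, let $\iota_i\colon M_i\to\Gamma$ $(i=1,2)$ be homomorphisms with $M_i\in\mathcal{P}$ and commuting images, and let $\xi_i$ be a central element of $M_i$. For every homomorphism $\rho\colon\Gamma\to\mathrm{Homeo}_0(\mathbb{A})$ there is $i\in\{1,2\}$ with
\[
\lim_{n\to\infty}\tfrac1n\,d_{\mathcal{B}}\bigl(\rho\iota_i(\xi_i^n),\mathrm{id}\bigr)=0 .
\]
Hence, if $\liminf_n|\iota_i(\xi_i^n)|_\Gamma/n>0$ for $i=1,2$, then no homomorphism $\Gamma\to\mathrm{Homeo}_0(\mathbb{A})$, injective or not, is a quasi-isometric embedding.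
\end{theorem}

\begin{corollary}\label{cor:H}
Let $G$ be as in Theorem~\ref{thm:A}. For every finitely generated subgroup $H$ of $\mathrm{Homeo}(D^2,\partial D^2)$, the group $G\times H$ is torsion-free and finitely generated, embeds in $\mathrm{Homeo}_0(\mathbb{A})$, and does not quasi-isometrically isomorphically embed into it. Taking $H=\mathbb{Z}^r$, $r\ge0$, gives infinitely many pairwise non-isomorphic examples.
\end{corollary}

\subsection{The mechanism in a model case}\label{sub:model}

Let $M\in\mathcal{P}$ act on $\mathbb{A}$ through $\mathrm{Homeo}_0(\mathbb{A})$ and fix $\partial_0$ pointwise. Any lift of $h\in M$ restricts to an integer translation of $\mathbb{R}\times\{0\}$, so $h$ has a unique lift $\tilde h$ that fixes $\mathbb{R}\times\{0\}$ pointwise. By uniqueness $h\mapsto\tilde h$ is a homomorphism: $M$ itself acts on $S$. We call $\tilde h$ the \emph{normalized lift}.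

Suppose that a central element $\xi\in M$ acts as a linear twist, $\tilde\xi(x,t)=(x+2t,t)$. Then $\operatorname{osc}(\xi^n)=2n$ and $\ell(\xi^n)\ge n$. The fixed point set of $T^{-1}\tilde\xi$ is the line $\mathbb{R}\times\{\frac12\}$. Each $\tilde h$ commutes with $\tilde\xi$ and with $T$, so it preserves this line, and it acts on the line by an increasing map, because a decreasing map cannot commute with a translation. We obtain a homomorphism $M\to\mathrm{Homeo}_+(\mathbb{R})$ under which $\xi$ goes to the translation by $1$. This contradicts $M\in\mathcal{P}$.

The proof of Theorem~\ref{thm:B} is this argument with each special feature of the twist removed.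
\begin{itemize}
\item The action on $\partial_0$ need not be trivial, and then $M$ need not lift to $S$. But of two commuting actions of groups in $\mathcal{P}$ on the circle, one is trivial (Section~\ref{sec:P}). This is why $G$ has two factors.
\item The hypothesis concerns length, while the argument needs displacement. Section~\ref{sec:disp} bounds length by displacement.
\item The circle $t=\frac12$ is replaced by a compact $M$-invariant set $Z$ on which $\tilde\xi$, or a power of it, has no fixed point. Section~\ref{sec:central} builds $Z$ from invariant measures and Franks' lemma.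
\item The set $Z$ need not be a circle, so there is no line for $M$ to act on. Section~\ref{sec:fixed} replaces the line by a totally ordered set of directions from which $Z$ can be reached from $\partial_0$, and concludes that $M$ fixes a point of $Z$.
\end{itemize}
The group $M$ is built in Section~\ref{sec:M}, and the theorems are assembled in Section~\ref{sec:proofs}.

\section{Actions of groups in $\mathcal{P}$ on ordered sets and on the circle}\label{sec:P}

\begin{lemma}\label{lem:order}
Every action of a group $M\in\mathcal{P}$ by order automorphisms on a totally ordered set is trivial.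
\end{lemma}

\begin{proof}
Let $\bar M$ be the image of $M$ in the automorphism group of the ordered set $\Omega$. Choose a well-ordering of the underlying set of $\Omega$. For $g\ne h$ in $\bar M$ let $\omega$ be the first point in the well-ordering with $g\omega\ne h\omega$, and declare $g<h$ if $g\omega<h\omega$ in $\Omega$. This is the lexicographic order on the families $(g\omega)_{\omega\in\Omega}$, and it is invariant under left multiplication. It is a standard fact that a countable left-orderable group embeds in $\mathrm{Homeo}_+(\mathbb{R})$. The composition $M\to\bar M\to\mathrm{Homeo}_+(\mathbb{R})$ is trivial, so $\bar M$ is trivial.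
\end{proof}

For the circle we recall two facts. First, if a group acts on $S^1$ without finite orbits, there is a unique minimal nonempty closed invariant set $K$; it is contained in every orbit closure, and it is $S^1$ or a Cantor set \cite[Prop.~5.6]{Ghys}. Second, by H\"older's theorem, a group of orientation-preserving homeomorphisms acting freely on $\mathbb{R}$ is abelian.

\begin{lemma}\label{lem:circle}
If $M_1,M_2\in\mathcal{P}$ act on $S^1$ by orientation-preserving homeomorphisms and the two actions commute, then at least one of them is trivial.
\end{lemma}

\begin{proof}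
If $M_i$ fixes a point, it acts on the complement, which is a line, so it acts trivially. If $M_i$ has a finite orbit, it preserves the cyclic order of the orbit and so permutes it through a finite cyclic group. Since $M_i$ is perfect, it fixes the orbit pointwise, and again acts trivially.

Suppose that both actions are nontrivial; then neither has a finite orbit. Let $K$ be the minimal set of $M_1$. For $h\in M_2$ the set $hK$ is also a minimal set of $M_1$, so $hK=K$. Let $S'$ be the circle obtained by collapsing the closure of each component of $S^1\setminus K$ to a point. Both groups act on $S'$. The collapsing map sends $K$ onto $S'$ and every $M_1$-orbit in $K$ is dense in $K$, so every $M_1$-orbit in $S'$ is dense. For $h\in M_2$ the fixed point set of $h$ in $S'$ is closed and $M_1$-invariant, hence empty or all of $S'$. So the image $\bar M_2$ of $M_2$ in $\mathrm{Homeo}_+(S')$ acts freely. The group of all lifts of elements of $\bar M_2$ to $\mathbb{R}$ acts freely too: a lift with a fixed point covers the identity, so it is an integer translation with a fixed point. By H\"older's theorem this group is abelian. Then $\bar M_2$ is abelian and perfect,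 hence trivial.

If $K=S^1$, this says that $M_2$ acts trivially. If $K$ is a Cantor set, $M_2$ preserves the closure of each gap and fixes its endpoints, so it fixes a point and acts trivially. Both cases contradict the assumption.
\end{proof}

\begin{remark}
Both conditions in Definition~\ref{def:P} are needed here. The group $\mathbb{Z}/2$ has no nontrivial homomorphism to the torsion-free group $\mathrm{Homeo}_+(\mathbb{R})$, but two copies of it act on $S^1$ by the same rotation. Two perfect groups that act nontrivially on the line, such as the group $\widetilde{\mathcal{T}}$ below, have commuting actions supported in disjoint arcs. A single group in $\mathcal{P}$ can act nontrivially on $S^1$ (Example~\ref{ex:T}).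
\end{remark}

\section{The group $M$}\label{sec:M}

We need a group in $\mathcal{P}$ that is torsion-free, acts on a disk and has an undistorted central element. The last three properties come for free in a group of homeomorphisms of the plane of bounded displacement with a central translation. The work is to get such a group into $\mathcal{P}$ without the help of torsion.

\subsection{Homeomorphisms of the plane of bounded displacement}

A homeomorphism $g$ of $\mathbb{R}^2$ has \emph{bounded displacement} if $\|g\|=\sup_v|g(v)-v|$ is finite. Since $\|gh\|\le\|g\|+\|h\|$ and $\|g^{-1}\|=\|g\|$, these homeomorphisms form a group.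

\begin{lemma}\label{lem:bdd}
\begin{enumerate}
\item[(a)] The group of homeomorphisms of $\mathbb{R}^2$ of bounded displacement embeds in $\mathrm{Homeo}(D^2,\partial D^2)$.
\item[(b)] The group $\mathrm{Homeo}(D^2,\partial D^2)$ is torsion-free.
\item[(c)] If $M$ is generated by finitely many homeomorphisms of displacement at most $\kappa$ and contains $X(x,y)=(x+1,y)$, then $|X^n|_M\ge n/\kappa$ for all $n\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $\psi(v)=v/(1+|v|)$ is a homeomorphism from $\mathbb{R}^2$ onto the open unit disk, and
\[
|\psi(u)-\psi(v)|\le\frac{|u-v|}{1+|v|}+|u|\,\Bigl|\frac1{1+|u|}-\frac1{1+|v|}\Bigr|\le\frac{2|u-v|}{1+|v|}.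
\]
So $\psi g\psi^{-1}$ moves the point $\psi(v)$ by at most $2\|g\|/(1+|v|)$, which tends to $0$ as $\psi(v)$ approaches the unit circle. Extending by the identity gives a continuous bijection of the closed disk, hence a homeomorphism.

(b) By Newman's theorem (1931), a periodic homeomorphism of the plane that is the identity on a nonempty open set is the identity. Apply it to the extension by the identity of a finite-order element.

(c) A word of length $m$ has displacement at most $\kappa m$, and $\|X^n\|=n$.
\end{proof}

\subsection{Thompson's group and its lift}

Let $\mathcal{T}$ be Thompson's group $T$: the orientation-preserving piecewise linear homeomorphisms of $\mathbb{R}/\mathbb{Z}$ that preserve the dyadic rationals, have dyadic breakpoints and have slopes that are powers of $2$. It is finitely generated and simple \cite{CFP}. A \emph{standard dyadic interval} is an interval $[k2^{-m},(k+1)2^{-m}]$. Given two subdivisions of the circle into the same number of standard dyadic intervals, a map that sends the intervals of the first affinely and in cyclic order onto those of the second lies in $\mathcal{T}$. For each $n\ge2$, repeated halving subdivides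 the circle into $n$ standard dyadic intervals, and mapping each affinely onto the next gives an element $R_n\in\mathcal{T}$ of order $n$. Thus $\mathcal{T}$ is infinite and simple, so it is nonabelian and therefore perfect.

\begin{example}\label{ex:T}
The group $\mathcal{T}$ belongs to $\mathcal{P}$. A homomorphism from $\mathcal{T}$ to the torsion-free group $\mathrm{Homeo}_+(\mathbb{R})$ kills $R_2$, so by simplicity it is trivial.
\end{example}

Let $\widetilde{\mathcal{T}}\le\mathrm{Homeo}_+(\mathbb{R})$ be the group of all lifts of elements of $\mathcal{T}$. It is generated by lifts of generators of $\mathcal{T}$ together with the central element $z(x)=x+1$, and $\widetilde{\mathcal{T}}/\langle z\rangle=\mathcal{T}$.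

\begin{lemma}\label{lem:Tperfect}
The group $\widetilde{\mathcal{T}}$ is perfect.
\end{lemma}

\begin{proof}
Since $\mathcal{T}$ is perfect, $\widetilde{\mathcal{T}}=[\widetilde{\mathcal{T}},\widetilde{\mathcal{T}}]\langle z\rangle$, so the abelianization is cyclic, generated by the class $[z]$. The lift $\tilde R_n$ of $R_n$ that sends each lifted interval to the next satisfies $\tilde R_n^{\,n}=z$. Hence $[z]\in n\langle[z]\rangle$ for every $n\ge2$. For $n=2$ this excludes an infinite cyclic group, and if the order were a finite number $N\ge2$, then $n=N$ would give $[z]=0$.
\end{proof}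

So $\widetilde{\mathcal{T}}$ is perfect and torsion-free, and its central element is a translation. Its defect is that it acts on the line. We use the second dimension of the plane to add relations that no action on the line can satisfy.

\subsection{The Klein bottle relation}

Consider $a(x,y)=(x+\frac12,y)$ and $f(x,y)=(x,y+\sin2\pi x)$. Then $afa^{-1}(x,y)=(x,y+\sin(2\pi x-\pi))$, so $afa^{-1}=f^{-1}$, and $a^2=X$. In an action on the line this relation makes $f$ negligible compared with $X$.

\begin{lemma}\label{lem:klein}
Let $a,f\in\mathrm{Homeo}_+(\mathbb{R})$ satisfy $afa^{-1}=f^{-1}$. Then $\mathrm{Fix}(a^2)=\mathrm{Fix}(a)\subset\mathrm{Fix}(f)$.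
\end{lemma}

\begin{proof}
If $ap>p$ then $a^2p>ap>p$, and if $ap<p$ then $a^2p<ap<p$; this gives the equality. Let $ap=p$ and suppose $fp\ne p$. The relation also holds for $f^{-1}$, so we may assume $fp>p$. Then $afp>ap=p$, while $afp=f^{-1}ap=f^{-1}p<p$.
\end{proof}

A quantitative form uses the translation number. For a homeomorphism $F$ of $\mathbb{R}$ commuting with $z$, the limit $\tau(F)=\lim_n(F^n(x)-x)/n$ exists and does not depend on $x$. We recall that $\tau(F^{-1})=-\tau(F)$, that $\tau(HFH^{-1})=\tau(F)$ when $H$ also commutes with $z$, that $\tau(FF')=\tau(F)+\tau(F')$ when $F$ and $F'$ commute, and that $\tau(F)=0$ if and only if $F$ has a fixed point. If $a^2=z^{\pm1}$ and $afa^{-1}=f^{-1}$, then $a$ and $f$ commute with $z$ and $\tau(f)=\tau(f^{-1})=-\tau(f)$, so $\tau(f)=0$.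

The plan is to write the vertical translation $Y(x,y)=(x,y+1)$ as a product of commuting vertical shears, each inverted by a square root of $X$, and symmetrically for $X$. Then $Y$ is negligible compared with $X$ and $X$ is negligible compared with $Y$, which on the line forces both to act trivially. We need $1$-periodic functions $\varphi_j$ with $\sum_j\varphi_j\equiv1$, each of which changes sign under an involution of the circle. Two functions cannot do: the range of each is symmetric about $0$, while $\varphi_2=1-\varphi_1$ would make the range of $\varphi_2$ symmetric about $1$ as well, which is impossible for a bounded set. Three functions suffice, and the circle maps involved can be taken in $\mathcal{T}$.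

\subsection{Definition of $M$}

Let $I_0,\dots,I_5$ be the standard dyadic intervals
\[
[0,\tfrac14],\quad[\tfrac14,\tfrac12],\quad[\tfrac12,\tfrac58],\quad[\tfrac58,\tfrac34],\quad[\tfrac34,\tfrac78],\quad[\tfrac78,1],
\]
and let $P=I_2\cup I_3\cup I_4$. Let $\varphi\colon\mathbb{R}/\mathbb{Z}\to[-1,1]$ be the continuous function that equals $-1$ on $I_0$, rises affinely from $-1$ to $1$ on $I_1$, equals $1$ on $P$, and falls affinely from $1$ to $-1$ on $I_5$. We also view $\varphi$ as a $1$-periodic function on $\mathbb{R}$. Define $\alpha,\beta\in\mathcal{T}$ as follows.
\begin{itemize}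
\item $\beta$ maps $I_i$ affinely onto $I_{i+2}$, indices modulo $6$. Then $\beta^3=\mathrm{id}$.
\item Let $\theta\colon I_0\to P$ map $[0,\frac18],[\frac18,\frac3{16}],[\frac3{16},\frac14]$ affinely onto $I_2,I_3,I_4$. Put $\alpha|_{I_0}=\theta$ and $\alpha|_P=\theta^{-1}$, let $\alpha|_{I_1}$ be the increasing affine map onto $I_5$, and let $\alpha|_{I_5}$ be its inverse. Then $\alpha^2=\mathrm{id}$, and $\alpha$ shifts the cyclically ordered arcs $I_0,I_1,P,I_5$ by two places.
\end{itemize}

\begin{lemma}\label{lem:phi}
We have $\varphi\circ\alpha=-\varphi$ and $\varphi+\varphi\circ\beta^{-1}+\varphi\circ\beta^{-2}\equiv1$.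
\end{lemma}

\begin{proof}
The map $\alpha$ exchanges $I_0$, where $\varphi=-1$, with $P$, where $\varphi=1$. It exchanges $I_1$ and $I_5$ affinely, and $\varphi$ is affine on both, rising from $-1$ to $1$ on one and falling from $1$ to $-1$ on the other. This proves the first identity. The sum in the second is $\beta$-invariant because $\beta^3=\mathrm{id}$, so it suffices to evaluate it on $I_0$ and $I_1$. Since $\beta^{-1}I_0=I_4$ and $\beta^{-2}I_0=I_2$, the sum on $I_0$ is $-1+1+1$. Since $\beta^{-1}I_1=I_5$ and $\beta^{-2}I_1=I_3$, on $I_1$ the first term rises affinely from $-1$ to $1$, the second falls affinely from $1$ to $-1$, and the third is $1$.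
\end{proof}

Let $\tilde\alpha\in\widetilde{\mathcal{T}}$ be the lift of $\alpha$ with $\tilde\alpha(0)=\frac12$. Then $\tilde\alpha(\frac12)=1$, and $\tilde\alpha^2$ is a lift of the identity sending $0$ to $1$, so $\tilde\alpha^2=z$. Let $\tilde\beta$ be any lift of $\beta$. For $t\in\widetilde{\mathcal{T}}$ let $t_x(x,y)=(t(x),y)$ and $t_y(x,y)=(x,t(y))$, so that $X=z_x$ and $Y=z_y$. Put $f(x,y)=(x,y+\varphi(x))$ and $f'(x,y)=(x+\varphi(y),y)$, and define
\[
M=\langle\,\widetilde{\mathcal{T}}_x,\ \widetilde{\mathcal{T}}_y,\ f,\ f'\,\rangle\le\mathrm{Homeo}_+(\mathbb{R}^2).
\]
The element $X$ is central in $M$: it commutes with $\widetilde{\mathcal{T}}_x$ because $z$ is central, with $\widetilde{\mathcal{T}}_y$ and $f'$ because these maps do not depend on $x$ except by carrying it along additively, and with $f$ because $\varphi$ is $1$-periodic. Exchanging the coordinates shows that $Y$ is central.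

Put $b=\tilde\beta_x$, $f_j=b^{j-1}fb^{1-j}$ and $a_j=b^{j-1}\tilde\alpha_xb^{1-j}$ for $j=1,2,3$. For $t\in\widetilde{\mathcal{T}}$, the conjugate $t_xft_x^{-1}$ is the shear $(x,y)\mapsto(x,y+\varphi(t^{-1}x))$. So $f_j$ is the vertical shear by $\varphi\circ\beta^{1-j}$, and $\tilde\alpha_xf\tilde\alpha_x^{-1}$ is the shear by $\varphi\circ\alpha^{-1}=-\varphi$. Lemma~\ref{lem:phi} gives
\begin{equation}\label{eq:rel}
a_j^2=X,\qquad a_jf_ja_j^{-1}=f_j^{-1},\qquad f_1,f_2,f_3\text{ commute},\qquad f_1f_2f_3=Y .
\end{equation}
Exchanging the coordinates gives elements $a'_j\in\widetilde{\mathcal{T}}_y$ and conjugates $f'_j$ of $f'=f'_1$ with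
\begin{equation}\label{eq:relprime}
a_j'^{\,2}=Y,\qquad a'_jf'_ja_j'^{-1}=f_j'^{-1},\qquad f'_1,f'_2,f'_3\text{ commute},\qquad f'_1f'_2f'_3=X .
\end{equation}

\begin{proposition}\label{prop:M}
The group $M$ is finitely generated and torsion-free, belongs to $\mathcal{P}$, and embeds in $\mathrm{Homeo}(D^2,\partial D^2)$. The central element $X$ satisfies $|X^n|_M\ge n/\kappa$ for all $n\ge0$ and some $\kappa>0$.
\end{proposition}

\begin{proof}
The group is finitely generated because $\widetilde{\mathcal{T}}$ is. For $t\in\widetilde{\mathcal{T}}$ the function $t(x)-x$ is periodic, hence bounded, and $|\varphi|\le1$, so the generators have bounded displacement. Lemma~\ref{lem:bdd} gives everything except $M\in\mathcal{P}$.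

\emph{$M$ is perfect.} By Lemma~\ref{lem:Tperfect}, $\widetilde{\mathcal{T}}_x$ and $\widetilde{\mathcal{T}}_y$ have trivial image in the abelianization; in particular $[Y]=0$. The $f_j$ are conjugate to $f$, so \eqref{eq:rel} gives $2[f]=0$ and $3[f]=[Y]=0$, hence $[f]=0$. In the same way \eqref{eq:relprime} gives $[f']=0$.

\emph{$M$ has no nontrivial action on the line.} Let $M$ act on $\mathbb{R}$ by orientation-preserving homeomorphisms. By Lemma~\ref{lem:klein},
\begin{equation}\label{eq:fix}
\mathrm{Fix}(X)=\mathrm{Fix}(a_j)\subset\mathrm{Fix}(f_j),\qquad\mathrm{Fix}(Y)=\mathrm{Fix}(a'_j)\subset\mathrm{Fix}(f'_j)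
\end{equation}
for all $j$, and $X=f'_1f'_2f'_3$ gives $\mathrm{Fix}(Y)\subset\mathrm{Fix}(X)$.

Suppose that $X$ acts nontrivially, and let $J$ be a component of $\mathbb{R}\setminus\mathrm{Fix}(X)$. By \eqref{eq:fix} the maps $X,a_j,f_j$ fix the finite endpoints of $J$, so they preserve $J$, and so does $Y=f_1f_2f_3$. Since $X$ has no fixed point in $J$, an increasing homeomorphism $J\to\mathbb{R}$ conjugates it to $z^{\pm1}$. In this coordinate $a_j$ and $f_j$ commute with $z$, and the computation after Lemma~\ref{lem:klein} gives $\tau(f_j)=0$. The $f_j$ commute, so $\tau(Y)=0$ and $Y$ has a fixed point in $J$. This contradicts $\mathrm{Fix}(Y)\subset\mathrm{Fix}(X)$.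

So $X$ acts trivially. By \eqref{eq:fix} the $f_j$ act trivially, hence so does $Y$, hence so do the $f'_j$. The groups $\widetilde{\mathcal{T}}_x$ and $\widetilde{\mathcal{T}}_y$ now act through $\mathcal{T}$, hence trivially by Example~\ref{ex:T}. All generators of $M$ act trivially.
\end{proof}

\section{Length is bounded by displacement}\label{sec:disp}

The following bound is essentially due to Militon \cite{Militon}; we give a direct proof for the annulus.

\begin{proposition}\label{prop:disp}
There is a constant $C$ such that, if $f\in\mathrm{Homeo}_0(\mathbb{A})$ has a lift $F$ with $|c_F|\le N$, then $\ell(f)\le C(N+1)$.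
\end{proposition}

By (F1) it suffices to treat the cover fixed in Section~\ref{sub:twist}. Let $I=\{0\}\times[0,1]\subset S$. The idea is that $f$ is determined, up to bounded length, by the arc $F(I)$, and that this arc can be pulled back toward $I$ by a definite amount at bounded cost. We begin with a tool that is also used in Section~\ref{sec:fixed}. A \emph{crosscut} of a closed disk $Q$ is an arc in $Q$ that meets $\partial Q$ exactly in its two endpoints.

\begin{lemma}\label{lem:crosscut}
Let $\lambda,\lambda'$ be crosscuts of closed disks $Q,Q'$. Every homeomorphism $\partial Q\cup\lambda\to\partial Q'\cup\lambda'$ that maps $\partial Q$ onto $\partial Q'$ extends to a homeomorphism $Q\to Q'$.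
\end{lemma}

\begin{proof}
The endpoints of $\lambda$ cut $\partial Q$ into two arcs. By the Schoenflies theorem each of them, together with $\lambda$, bounds a closed disk $Q_i$, and $Q_1\cup Q_2=Q$, $Q_1\cap Q_2=\lambda$. The same holds for $Q'$. The given map sends $\partial Q_i$ onto $\partial Q'_i$ after numbering, and a homeomorphism between the boundaries of two closed disks extends to the disks by coning.
\end{proof}

\subsection{Homeomorphisms supported in a rectangle}

For an interval $J\subset\mathbb{R}$ that is closed and of length $|J|<1$, we denote its image in $\mathbb{R}/\mathbb{Z}$ again by $J$, and we let $H(J)$ be the group of homeomorphisms of $\mathbb{A}$ that are the identity off $J\times[0,1]$. They are the identity on an open set that meets both boundary circles, so they lie in $\mathrm{Homeo}_0(\mathbb{A})$. If $J=[s,s']$ has length at most $\frac78$, then $J$ lies in one of the arcs $J'$ of the cover, namely one that starts at a multiple of $\frac1{32}$ in $(s-\frac1{16},s)$.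

\begin{lemma}\label{lem:rect}
If $|J|\le\frac78$ and $f\in H(J)$, then $\ell(f)\le5$.
\end{lemma}

\begin{proof}
A map in $H(J)$ that fixes a horizontal segment $J\times\{t\}$ with $\frac1{10}<t<\frac9{10}$ splits into two fragments. To reduce to this case we must move the image of such a segment back by one fragment, and the image may come close to both boundary circles; so we first push it away from $\partial_0$.

Let $J\subset J'$ and $l=J\times\{\frac12\}$. The compact set $f(l)$ lies in $J\times[\eta,1-\eta]$ for some $\eta\in(0,\frac12)$. Let $\chi$ be a homeomorphism of $[0,1]$ supported in $[\frac\eta2,\frac{17}{20}]$ with $\chi(\eta)>\frac1{10}$, let $\mu\colon\mathbb{R}/\mathbb{Z}\to[0,1]$ be continuous, equal to $1$ on $J$ and supported in $J'$, and put $h(x,t)=(x,\mu(x)\chi(t)+(1-\mu(x))t)$. Then $h$ is a fragment supported in $J'\times[0,\frac9{10})$. It preserves vertical segments, so $f_1=hfh^{-1}\in H(J)$. Let $t_1=\chi(\frac12)$; then $\frac1{10}<\chi(\eta)<t_1<\frac{17}{20}$. Put $l_1=h(l)=J\times\{t_1\}$, so that $f_1(l_1)=hf(l)\subset J\times[\chi(\eta),1)$.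

Choose $t_0\in(\frac1{10},\chi(\eta))$ and let $Q=J\times[t_0,1]$. Since $f_1$ fixes $\partial J\times[0,1]$ pointwise, $l_1$ and $f_1(l_1)$ are crosscuts of $Q$ with the same endpoints. By Lemma~\ref{lem:crosscut} there is a homeomorphism $k$ that is the identity on $\partial Q$ and off $Q$ and equals $f_1^{-1}$ on $f_1(l_1)$. It is a fragment supported in $J'\times(\frac1{10},1]$. Now $kf_1\in H(J)$ fixes $l_1$ pointwise and preserves each boundary circle, so it preserves $J\times[0,t_1]$ and $J\times[t_1,1]$ and is a product $g_1g_2$ of two fragments supported in these sets. Thus $f=h^{-1}k^{-1}g_1g_2h$.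
\end{proof}

\begin{lemma}\label{lem:end}
If $f\in\mathrm{Homeo}_0(\mathbb{A})$ has a lift $F$ that fixes the endpoints of $I$ and satisfies $F(I)\subset(-\frac14,\frac14)\times[0,1]$, then $\ell(f)\le30$.
\end{lemma}

\begin{proof}
Below, maps defined on a rectangle of width less than $1$ and equal to the identity on its vertical sides are extended to $S$ so as to commute with $T$ and to be the identity off the translates of the rectangle.

The arcs $I$ and $F(I)$ are crosscuts of $[-\frac38,\frac38]\times[0,1]$ with the same endpoints. Lemma~\ref{lem:crosscut} gives $k$, inducing an element of $H([-\frac38,\frac38])$, such that $F_1=kF$ fixes $I$ pointwise. Then $F_1$ fixes every $T^jI$ pointwise, and it preserves $(0,1)\times[0,1]$, the only component of $S\setminus\bigcup_jT^jI$ whose closure meets both $I$ and $TI$.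

We now straighten a second arc. Let $I'=\{\frac12\}\times[0,1]$. Then $F_1(I')\subset[\eta,1-\eta]\times[0,1]$ for some $\eta\in(0,\frac14)$. This rectangle may be too wide for Lemma~\ref{lem:rect}, so we compress it in two moves. Let $w_1,w_2$ act on the first coordinate only, with $w_1$ supported in $[\frac\eta2,\frac34]$ and $w_1(\eta)=\frac14$, and $w_2$ supported in $[\frac14,1-\frac\eta2]$ and $w_2(1-\eta)=\frac34$. Then $w_1[\eta,1-\eta]=[\frac14,1-\eta]$ and $w_2[\frac14,1-\eta]=[\frac14,\frac34]$. So $F_2=w_2w_1F_1$ maps $I'$ to a crosscut of $Q=[\frac18,\frac78]\times[0,1]$ that runs from the interior of the bottom side to the interior of the top side. Define $k'$ on $F_2(I')$ as $F_2^{-1}$, on the vertical sides of $Q$ as the identity, and on each horizontal side as a homeomorphism that fixes the corners and sends the endpoint of $F_2(I')$ to that of $I'$. Extend $k'$ by Lemma~\ref{lem:crosscut}.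

The supports of $w_1,w_2,k'$ miss the arcs $T^jI$, so $k'F_2$ fixes all $T^jI$ and $T^jI'$ pointwise. As before, it preserves the rectangles between consecutive arcs, so it induces a product of an element of $H([0,\frac12])$ and an element of $H([\frac12,1])$. We have written $f$ as a product of six maps to which Lemma~\ref{lem:rect} applies.
\end{proof}

\subsection{Pushing an arc back}

Call a polygonal arc $L\subset S$ \emph{admissible} if it joins $(0,0)$ to $(0,1)$, its interior avoids $\partial S$, and its translates $T^jL$ are pairwise disjoint. The endpoints count as vertices. The next lemma pushes back the parts of $L$ that stick out farthest to the right. The difficulty is that the push must commute with $T$, so it also moves the parts of $L$ that lie in the translates of its support. We must make sure that this does not extend $L$ to the left; otherwise, when we later push from the left by the mirror image of the lemma, we could undo what was gained on the right.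

\begin{lemma}\label{lem:push}
Let $L$ be admissible with $\max_Lp_1<v$. Let $0<u<v$ with $v-u\le\frac34$, and assume that no line $p_1=u+j$, $j\in\mathbb{Z}$, contains a vertex of $L$. Then there is a piecewise linear homeomorphism $\tilde g$ of $S$, commuting with $T$, equal to the identity near $\partial S$ and inducing an element of $H(J)$ for some $J$ with $|J|<\frac78$, such that $\tilde gL$ is admissible, $\max_{\tilde gL}p_1<u$ and $\min_{\tilde gL}p_1\ge\min_Lp_1$.
\end{lemma}

\begin{proof}
Let $\mathcal{L}=\bigcup_jT^jL$, a locally finite union of disjoint arcs, and $\mathcal{L}^+=\mathcal{L}\cap\{p_1\ge u\}$. No vertex of $\mathcal{L}$ lies on the line $p_1=u$, so $\mathcal{L}$ crosses this line transversally in finitely many points. Each component of $\mathcal{L}^+$ is a nondegenerate subarc of some $T^jL$, and each of its endpoints lies on the line or is an endpoint of $T^jL$.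

\emph{The disks $\Delta_i$.} The endpoints of $L$ have $p_1=0<u$, so the components of $L\cap\{p_1\ge u\}$ are finitely many arcs with both endpoints on $\{u\}\times(0,1)$. If there are none, take $\tilde g=\mathrm{id}$. Each arc, with the segment between its endpoints, bounds a closed disk contained in the convex set $[u,v)\times(0,1)$. The arcs are disjoint, so these disks are nested or disjoint. Let $\Delta_1,\dots,\Delta_m$ be the maximal ones, $\gamma_i$ the arc that cuts off $\Delta_i$, and $\sigma_i=\Delta_i\cap\{p_1=u\}$. A component of $\mathcal{L}^+$ that meets $\Delta_i$ is either $\gamma_i$ or disjoint from $\gamma_i$, which is the frontier of $\Delta_i$ in the half-plane $p_1\ge u$; in both cases it is contained in $\Delta_i$. It then avoids $\partial S$, so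
\begin{equation}\label{eq:comp}
\text{a component of }\mathcal{L}^+\text{ that meets }\Delta_i\text{ lies in }\Delta_i\text{ and has both endpoints on }\sigma_i .
\end{equation}

\emph{The neighborhoods $N_i$.} Choose $\epsilon>0$ smaller than half the distance between any two of the $\Delta_i$, than the distance from each $\Delta_i$ to $\partial S$ and to the line $p_1=v$, and than the distance from each $\gamma_i$ to $\mathcal{L}^+\setminus\gamma_i$; the last distance is positive by local finiteness. Attach to $\Delta_i$ a polygonal collar of $\gamma_i$ on its outer side, inside the half-plane $p_1\ge u$ and the $\epsilon$-neighborhood of $\gamma_i$. This gives disjoint polygonal disks $N_i^+\subset[u,v)\times(0,1)$ such that $N_i^+$ contains $\Delta_i$ in its interior relative to the half-plane, $N_i^+$ meets the line $p_1=u$ in a segment $\{u\}\times\sigma_i^+$ that contains $\sigma_i$ in its interior, and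
\begin{equation}\label{eq:close}
N_i^+\cap\mathcal{L}\subset\Delta_i .
\end{equation}
In particular $\mathcal{L}$ misses the endpoints of $\{u\}\times\sigma_i^+$. Choose $\delta\in(0,\frac1{16})$ so small that $\mathcal{L}$ has no vertex in the slab $u-\delta\le p_1\le u$ and misses $[u-\delta,u]\times\partial\sigma_i^+$. Put $N_i^-=[u-\delta,u]\times\sigma_i^+$ and $N_i=N_i^-\cup N_i^+$. An edge of $\mathcal{L}$ that meets the slab has its vertices outside the slab, so it crosses the slab; thus
\begin{equation}\label{eq:slab}
\text{if }T^jL\text{ meets }N_i^-,\text{ then }T^jL\text{ meets the line }p_1=u-\delta .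
\end{equation}

\emph{The push.} Identify $N_i^-$ affinely with $[-1,0]\times[-1,1]$, and $N_i^+$ with $[0,1]\times[-1,1]$ by a piecewise linear homeomorphism that agrees with the first identification on the common segment; a piecewise linear homeomorphism between the boundaries of polygonal disks extends piecewise linearly. In these coordinates $(a,b)$ on $N_i$, the conditions $p_1<u$ and $a<0$ are equivalent. The set $\Delta_i$ is a compact subset of $[0,1)\times(-1,1)$, so $\Delta_i\subset[0,r]\times[-r,r]$ for some $r\in(0,1)$. Let $A_1,A_2,A_3,A_4$ be the corners $(-1,-1),(1,-1),(1,1),(-1,1)$, and for $s\in(-1,1)$ let $P_s=(s,r)$ and $P'_s=(s,-r)$. The square is the union of the trapezoids $A_1P'_sP_sA_4$ and $P'_sA_2A_3P_s$ and the triangles $A_4P_sA_3$ and $A_1A_2P'_s$. Cutting the trapezoids along the diagonals $A_1P_s$ and $A_2P_s$ gives a triangulation with the same combinatorics for every $s$ (Figure~\ref{fig:push}). Let $g_i$ be the homeomorphism that is affine on each triangle of the triangulation for $s=r$, fixes the corners, and sends $P_r,P'_r$ to $P_{-1/2},P'_{-1/2}$. It is the identity on $\partial N_i$. It does not increase $a$, because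 this holds at the vertices and $g_i$ is affine on each triangle. It maps the trapezoid $A_1P'_rP_rA_4$, which contains $[0,r]\times[-r,r]\supset\Delta_i$, into $\{a\le-\frac12\}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\fill[gray!25] (-1,-1)--(0.6,-0.6)--(0.6,0.6)--(-1,1)--cycle;
\draw (-1,-1) rectangle (1,1);
\draw (-1,-1)--(0.6,-0.6)--(1,-1) (-1,1)--(0.6,0.6)--(1,1) (0.6,-0.6)--(0.6,0.6) (-1,-1)--(0.6,0.6)--(1,-1);
\draw[dashed] (0,-1.2)--(0,1.2);
\draw[very thick,dotted] (0,-0.6) rectangle (0.6,0.6);
\node[below left] at (-1,-1) {$A_1$}; \node[below right] at (1,-1) {$A_2$};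
\node[above right] at (1,1) {$A_3$}; \node[above left] at (-1,1) {$A_4$};
\node[above] at (0.55,0.62) {$P_r$}; \node[below] at (0.55,-0.62) {$P'_r$};
\draw[->,thick] (1.5,0)--(2.3,0) node[midway,above] {$g_i$};
\begin{scope}[xshift=3.8cm]
\fill[gray!25] (-1,-1)--(-0.5,-0.6)--(-0.5,0.6)--(-1,1)--cycle;
\draw (-1,-1) rectangle (1,1);
\draw (-1,-1)--(-0.5,-0.6)--(1,-1) (-1,1)--(-0.5,0.6)--(1,1) (-0.5,-0.6)--(-0.5,0.6) (-1,-1)--(-0.5,0.6)--(1,-1);
\draw[dashed] (0,-1.2)--(0,1.2);
\node[above] at (-0.4,0.64) {$P_{-1/2}$}; \node[below] at (-0.4,-0.64) {$P'_{-1/2}$};
\end{scope}
\end{tikzpicture}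
\caption{The push $g_i$ of the square $N_i=[-1,1]^2$ is affine on each of the six triangles and fixes the boundary. The dashed line $a=0$ is the line $p_1=u$. The dotted rectangle contains $\Delta_i$; it lies in the shaded trapezoid, which is mapped to the left of the dashed line.}
\label{fig:push}
\end{figure}

All $N_i$ lie in $[u-\delta,v)\times(0,1)$, of width at most $\frac{13}{16}<\frac78$, so the disks $T^jN_i$ are pairwise disjoint. Let $\tilde g=T^jg_iT^{-j}$ on $T^jN_i$ and $\tilde g=\mathrm{id}$ elsewhere. It induces an element of $H([u-\delta,v])$. It is piecewise linear, commutes with $T$ and is the identity near $\partial S$, so $\tilde gL$ is admissible.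

\emph{The maximum.} A point of $L$ with $p_1\ge u$ lies in some $\Delta_i$ and is sent to $a\le-\frac12$, where $p_1<u$. Consider a point of $L$ with $p_1<u$. If it lies in no $T^jN_i$, it is fixed. If it lies in $N_i$, it has $a<0$ and so does its image. It cannot lie in $T^jN_i$ with $j>0$, where $p_1\ge u-\delta+1>u$. If it lies in $T^jN_i$ with $j<0$, it stays there, and there $p_1<v-1<u$.

\emph{The minimum.} Let $w\in L\cap T^jN_i$; other points of $L$ are fixed. Since $\tilde gw\in T^jN_i$, we have $p_1(\tilde gw)\ge u-\delta+j$. The point $T^{-j}w$ lies in $T^{-j}L\cap N_i$. Either it lies in $N_i^-$, or by \eqref{eq:close} it lies in $\Delta_i$, and then by \eqref{eq:comp} its component in $\mathcal{L}^+$, a subarc of $T^{-j}L$, has an endpoint on $\sigma_i\subset N_i^-$. In both cases $T^{-j}L$ meets $N_i^-$, and \eqref{eq:slab} gives $\min_Lp_1\le u-\delta+j\le p_1(\tilde gw)$.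
\end{proof}

Conjugating by the reflection $(x,t)\mapsto(-x,t)$ gives the mirror statement, which raises the minimum of $p_1$ and does not increase the maximum.

\begin{proof}[Proof of Proposition~\ref{prop:disp}]
\emph{Reduction to an admissible arc.} Piecewise linear homeomorphisms are dense in $\mathrm{Homeo}(\mathbb{A})$ (Moise). Choose one, $f'$, such that $g=f'f^{-1}$ moves points by less than $\epsilon_0\le\frac12$. Then $g$ preserves each boundary circle and is homotopic to the identity, so $g\in\mathrm{Homeo}_0(\mathbb{A})$; it has a lift $G$ that moves points by less than $\epsilon_0$, and $\ell(g)\le C_0$ by (F2). The lift $F'=GF$ of $f'$ satisfies $|c_{F'}|\le N+1$. Write $F'(0,i)=(a_i,i)$ for $i=0,1$, so $|a_i|\le N+1$. The affine maps $\Sigma_s(x,t)=(x-s((1-t)a_0+ta_1),t)$ form a flow commuting with $T$, and $\Sigma_s$ moves points by at most $|s|(N+1)$. Let $m$ be the least integer greater than $(N+1)/\epsilon_0$. By (F2), $\Sigma_1=\Sigma_{1/m}^{\,m}$ induces an element of length at most $mC_0$. The map $F''=\Sigma_1F'$ is piecewise linear, fixes the endpoints of $I$ and has $|c_{F''}|\le2N+2$. The arc $L=F''(I)$ is admissible, because $T^jL=F''(T^jI)$,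 and $L\subset(-2N-3,2N+3)\times[0,1]$.

\emph{Pushing.} Start with $v=2N+3$. While $v>\frac34$, apply Lemma~\ref{lem:push} with some $u\in(v-\frac34,v-\frac12)$ outside the countable set of excluded values, replace $L$ by $\tilde gL$ and $v$ by $u$. When $v\le\frac34$, apply the lemma once more with $u<\min(v,\frac14)$. Each step of the loop lowers $v$ by more than $\frac12$, so at most $4N+7$ applications give $\max_Lp_1<\frac14$, and still $\min_Lp_1>-2N-3$. At most $4N+7$ applications of the mirror statement then give $L\subset(-\frac14,\frac14)\times[0,1]$. Each application has length at most $5$ by Lemma~\ref{lem:rect}, and the composition of all pushes with $F''$ satisfies the hypothesis of Lemma~\ref{lem:end}. Altogether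
\[
\ell(f)\le C_0+C_0\Bigl(\frac{N+1}{\epsilon_0}+1\Bigr)+10(4N+7)+30 .\qedhere
\]
\end{proof}

\section{A global fixed point in every invariant compact set}\label{sec:fixed}

\begin{proposition}\label{prop:fixed}
Let $M\in\mathcal{P}$ act on $\mathbb{A}$ through $\mathrm{Homeo}_0(\mathbb{A})$ and fix $\partial_0$ pointwise. Let $Z\subset\mathbb{A}$ be nonempty, compact, $M$-invariant and disjoint from $\partial_0$. Then some point of $Z$ is fixed by every element of $M$.
\end{proposition}

Both hypotheses on the action are needed, already for $Z=\partial_1$. The group $\mathcal{T}\in\mathcal{P}$ acts by $(x,t)\mapsto(g(x),t)$, and $R_2$ has no fixed point. The infinite cyclic group generated by $(x,t)\mapsto(x+\frac t2,t)$ fixes $\partial_0$ pointwise and fixes no point of $\partial_1$.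

If $Z$ is a circle $t=\mathrm{const}$, the normalized lifts act on the line above it, as in Section~\ref{sub:model}. In general, let $U$ be the region between $\partial_0$ and $Z$. Its universal cover is conformally the unit disk $\mathbb{D}$, and $\partial\mathbb{D}$ minus one point will play the role of the line. The difficulty is that the lifted action is only defined on the open disk. We therefore consider paths in $U$ that end at a point of $Z$, show that their lifts land on $\partial\mathbb{D}$, and describe both coincidence and cyclic order of the landing points in terms that homeomorphisms preserve.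

\subsection{Rays and their landing points}

Let $U\subset\mathbb{C}$ be a bounded domain. By uniformization and Liouville's theorem there is a holomorphic universal covering $p\colon\mathbb{D}\to U$; it is bounded and nonconstant. We recall Fatou's theorem, that a bounded holomorphic function on $\mathbb{D}$ has a radial limit in almost every direction, and the uniqueness theorem of F.~and M.~Riesz, that such a function is constant if its radial limit is the same number on a set of directions of positive measure.

\begin{lemma}\label{lem:K}
Let $\sigma_n\subset\mathbb{D}$ be connected sets with $\inf_{w\in\sigma_n}|w|\to1$ and $\operatorname{diam}\sigma_n\ge\epsilon>0$. Then $p$ does not converge uniformly on the $\sigma_n$ to a constant.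
\end{lemma}

\begin{proof}
The radial projection $w\mapsto w/|w|$ moves points of $\sigma_n$ by at most $1-\inf_{\sigma_n}|w|$. So for large $n$ the projection of $\sigma_n$ is a connected subset of $\partial\mathbb{D}$ of diameter at least $\epsilon/2$, and after passing to a subsequence all projections contain a common nondegenerate arc. Suppose $\sup_{\sigma_n}|p-q|\to0$. Each radius ending in the arc contains points $w_n\in\sigma_n$ with $|w_n|\to1$ and $p(w_n)\to q$, so its radial limit, if it exists, is $q$. By the theorems of Fatou and Riesz $p$ is constant, a contradiction.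
\end{proof}

A \emph{ray} is an injective path $r\colon[0,1)\to\mathbb{D}$ such that $p(r(s))$ converges, as $s\to1$, to a point $q(r)\notin U$. A \emph{tail} of $r$ is a set $r([s,1))$. Since $p$ maps compact sets to compact subsets of $U$, a ray leaves every compact subset of $\mathbb{D}$, and its tails are closed in $\mathbb{D}$. Lemma~\ref{lem:K}, applied to a sequence of shrinking tails, shows that their diameters tend to $0$. So every ray converges to a point of $\partial\mathbb{D}$, its \emph{landing point}.

Let $r,r'$ be rays. A \emph{line joining $r$ to $r'$} is a union $\lambda$ of a tail of $r$, a tail of $r'$ disjoint from it, and an arc in $\mathbb{D}$ that joins the initial points of the two tails and meets the tails only there. Such a line exists whenever $r$ and $r'$ have disjoint tails: on a straight segment from the first tail to the second, take the last point on the first tail and the next point on the second, and keep the part of the segment between them and the subtails that start at these two points.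

Write $r\sim r'$ if there are parameters $s_n,s'_n\to1$ and paths $\sigma_n$ in $\mathbb{D}$ from $r(s_n)$ to $r'(s'_n)$ with $\operatorname{diam}p(\sigma_n)\to0$. This relation involves only the topology of $\mathbb{D}$ and the metric on $U$, and $r\sim r'$ implies $q(r)=q(r')$.

\begin{lemma}\label{lem:E}
Two rays $r,r'$ land at the same point if and only if $r\sim r'$.
\end{lemma}

\begin{proof}
Let $r\sim r'$. Then $p\to q(r)$ uniformly on the $\sigma_n$. The $\sigma_n$ leave every compact subset of $\mathbb{D}$, since an accumulation point $w\in\mathbb{D}$ would satisfy $p(w)=q(r)\notin U$. If the landing points were different, $\operatorname{diam}\sigma_n\ge|r(s_n)-r'(s'_n)|$ would be bounded below, contrary to Lemma~\ref{lem:K}.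

Conversely, let both rays land at $\zeta$. If their intersection is not contained in a compact subset of $\mathbb{D}$, there are $s_n,s'_n\to1$ with $r(s_n)=r'(s'_n)$, and constant paths show $r\sim r'$. Otherwise the rays have disjoint tails. Let $\lambda$ be a line joining them. Then $\lambda\cup\{\zeta\}$ is a Jordan curve, and its interior $D$ lies in $\mathbb{D}$. By Carath\'eodory's theorem a conformal map from the upper half-plane $\mathbb{H}$ onto $D$ extends to a homeomorphism of the closures, and we normalize it so that $\infty$ goes to $\zeta$. Composing with $p$ gives a bounded holomorphic function $Q$ on $\mathbb{H}$ that is continuous on $\mathbb{H}\cup\mathbb{R}$, with $Q(x)\to q_1$ as $x\to+\infty$ and $Q(x)\to q_2$ as $x\to-\infty$, where $\{q_1,q_2\}=\{q(r),q(r')\}$. We show that $q_1=q_2$ and that $Q\to q_1$ uniformly at $\infty$.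

Let $E(w)=q_1+(q_2-q_1)\frac{\arg w}{\pi}$. This is the Poisson integral of the function equal to $q_1$ on $(0,\infty)$ and to $q_2$ on $(-\infty,0)$. A bounded harmonic function on $\mathbb{H}$ that is continuous on $\mathbb{H}\cup\mathbb{R}$ is the Poisson integral of its boundary values. So $Q-E$ is the Poisson integral of a bounded function $d$ on $\mathbb{R}$ with $d(s)\to0$ as $|s|\to\infty$. Given $\epsilon>0$, choose $A$ with $|d|\le\epsilon$ off $[-A,A]$. For $w=x+iy\in\mathbb{H}$ with $|w|\ge2A$ and $|s|\le A$ we have $|w-s|\ge|w|/2$ and $y\le|w|$, hence
\[
|Q(w)-E(w)|\le\epsilon+\frac{\sup|d|}{\pi}\int_{-A}^{A}\frac{y\,ds}{|w-s|^2}\le\epsilon+\frac{8A\sup|d|}{\pi|w|}.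
\]
So $Q-E\to0$ uniformly as $w\to\infty$ in $\mathbb{H}$. Since $E(Rw)=E(w)$ for $R>0$, the holomorphic functions $w\mapsto Q(Rw)$ converge to $E$ locally uniformly as $R\to\infty$, and $E$ is holomorphic. Its image lies in a line segment, so it is constant by the open mapping theorem. Thus $q_1=q_2$ and $Q\to q_1$ uniformly at $\infty$ in $\mathbb{H}\cup\mathbb{R}$. The images in $\overline D\setminus\{\zeta\}\subset\mathbb{D}$ of the closed semicircles $|w|=n$ are paths $\sigma_n$ as required.
\end{proof}

\begin{lemma}\label{lem:cyclic}
Let $G$ be an orientation-preserving homeomorphism of $\mathbb{D}$. Let $r_1,r_2,r_3$ be rays landing at distinct points $\zeta_1,\zeta_2,\zeta_3$, and suppose that $Gr_1,Gr_2,Gr_3$ are rays landing at distinct points $\zeta'_1,\zeta'_2,\zeta'_3$. Then $(\zeta_1,\zeta_2,\zeta_3)$ is in counterclockwise cyclic order if and only if $(\zeta'_1,\zeta'_2,\zeta'_3)$ is.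
\end{lemma}

\begin{proof}
The rays $r_1,r_2$ land at different points, so they have disjoint tails; let $\lambda$ be a line joining $r_1$ to $r_2$. Then $\bar\lambda=\lambda\cup\{\zeta_1,\zeta_2\}$ is a crosscut of $\overline{\mathbb{D}}$, and $\mathbb{D}\setminus\lambda$ has two components. The \emph{left side} is the one bounded by $\bar\lambda$ and the counterclockwise arc of $\partial\mathbb{D}$ from $\zeta_2$ to $\zeta_1$; the other is the \emph{right side}. Let $W$ be a round disk centered at $\zeta_3$ and disjoint from $\bar\lambda$. The connected set $W\cap\mathbb{D}$ contains a tail of $r_3$ and lies in the side whose boundary contains $\zeta_3$. So a tail of $r_3$ lies in the left side if and only if $\zeta_3$ lies in the counterclockwise arc from $\zeta_2$ to $\zeta_1$, that is, if and only if $(\zeta_1,\zeta_2,\zeta_3)$ is in counterclockwise order. The same criterion applies to $Gr_3$ and to $G\lambda$, which is a line joining $Gr_1$ to $Gr_2$. It remains to prove that $G$ maps the left side of $\lambda$ to the left side of $G\lambda$.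

By Lemma~\ref{lem:crosscut} there is a homeomorphism $k$ of $\overline{\mathbb{D}}$ that preserves the orientation of $\partial\mathbb{D}$, hence of the disk, and maps $\bar\lambda$ onto the diameter $[-1,1]$ with $\zeta_1\mapsto-1$ and $\zeta_2\mapsto1$. It maps the left side to the upper half-disk. Choose $k'$ in the same way for $G\lambda$. Then $k'Gk^{-1}$ is an orientation-preserving homeomorphism of $\mathbb{D}$ that preserves the diameter and its direction. Identify $\mathbb{D}$ radially with $\mathbb{R}^2$ and compose with a map $(x,y)\mapsto(\chi(x),y)$, $\chi$ increasing, to get an orientation-preserving homeomorphism $\Psi$ of $\mathbb{R}^2$ that fixes the horizontal axis pointwise. Suppose that $\Psi$ exchanges the two half-planes. Its composition $\Psi'$ with the reflection in the axis reverses orientation, fixes the axis pointwise and preserves each half-plane. The map equal to $\Psi'$ on the upper half-plane and to the identity on the lower one is a homeomorphism of $\mathbb{R}^2$ that reverses orientation on one open set and preserves it on another, which is impossible on a connected surface. So $\Psi$ preserves the upper half-plane.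
\end{proof}

\subsection{Proof of Proposition~\ref{prop:fixed}}

Realize $\mathbb{A}$ as $\{1\le|w|\le2\}\subset\mathbb{C}$ with $\partial_0=\{|w|=1\}$, and extend the action by the identity to $\mathbb{A}'=\{\frac12\le|w|\le2\}$; this uses that $M$ fixes $\partial_0$ pointwise. Let $U$ be the component of $\{\frac12<|w|<2\}\setminus Z$ that contains $\{\frac12<|w|\le1\}$. It is an $M$-invariant bounded domain. Choose a half-line from the origin, of argument $\theta$, that meets $Z$, and let $z_0$ be its first point in $Z$. Let $b=\frac34e^{i\theta}$. The radial segments from $b$ to $z_0$ and from $b$ to $\frac12e^{i\theta}$ lie in $U$ except for their final endpoints, which are not in $U$.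

Let $p\colon\mathbb{D}\to U$ be as above and let $p(\hat b)=b$. For $h\in M$ let $\hat h$ be the lift of $h|_U$ to $\mathbb{D}$ that fixes $\hat b$. By uniqueness of lifts $h\mapsto\hat h$ is a homomorphism, and each $\hat h$ is an orientation-preserving homeomorphism. If $r$ is a ray and $g\in M$, then $\hat gr$ is a ray with $q(\hat gr)=g\,q(r)$, because $p\hat g=gp$, $q(r)\in\mathbb{A}'\setminus U$ and $g$ preserves $\mathbb{A}'\setminus U$. Moreover $r\sim r'$ if and only if $\hat gr\sim\hat gr'$, because $p(\hat g\sigma_n)=g\,p(\sigma_n)$ and $g^{\pm1}$ are uniformly continuous on $\mathbb{A}'$. By Lemma~\ref{lem:E}, $r$ and $r'$ land at the same point if and only if $\hat gr$ and $\hat gr'$ do.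

Let $r_1$ and $r_*$ be the lifts, starting at $\hat b$, of the two radial segments without their final endpoints. They are rays with $q(r_1)=z_0$ and $q(r_*)=\frac12e^{i\theta}$. Every $g\in M$ fixes the second segment pointwise, so $\hat gr_*=r_*$. Put $r_h=\hat hr_1$ for $h\in M$; then $\hat gr_h=r_{gh}$ and $q(r_h)=hz_0\in Z$. Let $\omega$ and $e(h)$ be the landing points of $r_*$ and $r_h$. Rays with the same landing point have the same limit $q$, so $e(h)\ne\omega$, and
\begin{equation}\label{eq:e}
e(h_1)=e(h_2)\iff e(gh_1)=e(gh_2),\qquad e(h_1)=e(h_2)\implies h_1z_0=h_2z_0 .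
\end{equation}
Hence $g\cdot e(h)=e(gh)$ defines an action of $M$ on $\Lambda=\{e(h):h\in M\}\subset\partial\mathbb{D}\setminus\{\omega\}$.

Order $\partial\mathbb{D}\setminus\{\omega\}$ by declaring $\zeta_1<\zeta_2$ if $(\omega,\zeta_1,\zeta_2)$ is in counterclockwise order. Let $e(h_1)\ne e(h_2)$ and $g\in M$. The rays $r_*,r_{h_1},r_{h_2}$ land at distinct points, and by \eqref{eq:e} so do their images $r_*,r_{gh_1},r_{gh_2}$ under $\hat g$. Lemma~\ref{lem:cyclic} shows that $e(h_1)<e(h_2)$ if and only if $e(gh_1)<e(gh_2)$. The fixed ray $r_*$ is what turns the invariant cyclic order into an invariant total order. By Lemma~\ref{lem:order} the action on $\Lambda$ is trivial. So $e(g)=e(1)$ for all $g\in M$, and \eqref{eq:e} gives $gz_0=z_0$. \qed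

\section{Central elements have sublinear length}\label{sec:central}

We use the following result of Franks \cite{Franks}.

\begin{lemma}[Franks]\label{lem:franks}
Let $\Psi$ be an orientation-preserving homeomorphism of $\mathbb{R}^2$. Suppose there are open disks $D_1,\dots,D_m=D_1$, $m\ge2$, any two of them equal or disjoint, with $\Psi(D_i)\cap D_i=\emptyset$ for all $i$, and integers $m_i>0$ with $\Psi^{m_i}(D_i)\cap D_{i+1}\ne\emptyset$ for $1\le i<m$. Then $\Psi$ has a fixed point.
\end{lemma}

We also recall three facts about a homeomorphism $y$ of a compact metric space and a continuous function $c$. By the ergodic decomposition, for every invariant probability measure $\nu$ there is an ergodic one, $\mu$, with $\int c\,d\mu\ge\int c\,d\nu$. For ergodic $\mu$, Birkhoff's theorem gives $\frac1n\sum_{i<n}c(y^iz)\to\int c\,d\mu$ for $\mu$-almost every $z$. By Poincar\'e recurrence, almost every point of a set of positive measure returns to it infinitely often.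

\begin{proposition}\label{prop:central}
Let $M\in\mathcal{P}$, let $\xi\in M$ be central, and let $\rho\colon M\to\mathrm{Homeo}_0(\mathbb{A})$ be a homomorphism whose image fixes $\partial_0$ pointwise. Then $\frac1n\ell(\rho(\xi^n))\to0$.
\end{proposition}

\begin{proof}
We omit $\rho$. For $h\in M$ let $\tilde h$ be the normalized lift of Section~\ref{sub:model} and write $c_h=c_{\tilde h}$. Since $h\mapsto\tilde h$ is a homomorphism, \eqref{eq:cocycle} gives $c_{gh}=c_g\circ h+c_h$. In particular $c_{h^n}=\sum_{i<n}c_h\circ h^i$ for $n\ge1$ and $c_{h^{-1}}=-c_h\circ h^{-1}$.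

\emph{An invariant measure of nonzero speed.} Suppose the conclusion fails. By Proposition~\ref{prop:disp}, $\ell(\xi^n)\le C(\max|c_{\xi^n}|+1)$, so there are $\epsilon>0$, infinitely many $n$ and points $z_n\in\mathbb{A}$ with $|c_{\xi^n}(z_n)|\ge\epsilon n$. Let $\nu_n=\frac1n\sum_{i<n}\delta_{\xi^iz_n}$; then $\int c_\xi\,d\nu_n=c_{\xi^n}(z_n)/n$. A weak limit $\nu$ of a subsequence is $\xi$-invariant and satisfies $|\int c_\xi\,d\nu|\ge\epsilon$. Choose $q\in\mathbb{Z}$ with $q\int c_\xi\,d\nu>1$ and put $y=\xi^q$, again a central element. The formulas above and the invariance of $\nu$ give $\int c_y\,d\nu=q\int c_\xi\,d\nu>1$. So the set $\mathcal{E}$ of ergodic $y$-invariant probability measures $\mu$ with $\int c_y\,d\mu>1$ is nonempty. Put $\Phi=T^{-1}\tilde y$.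

Call a point of $\mathbb{A}$ \emph{stationary} if it is $\pi(w)$ with $\tilde yw=w$; then $\tilde y$ fixes all of its lifts. We want a nonempty compact $M$-invariant set $Z$ without stationary points. The natural candidate is the closure of the supports of the measures in $\mathcal{E}$, but fast orbits may pass arbitrarily close to a stationary point. Franks' lemma shows that in this situation there is a point of intermediate speed $1$, a fixed point of $\Phi$; and the fixed points of $\Phi$ give a set $Z$ directly, as in the model case.

\emph{Case I: $\Phi$ has a fixed point.} Let $Z=\pi(\mathrm{Fix}\,\Phi)$. The set $\mathrm{Fix}\,\Phi$ is closed and $T$-invariant, so $Z$ is compact. It is $M$-invariant because each $\tilde h$ commutes with $T$ and, $y$ being central, with $\tilde y$. If $\pi(w)\in Z$, then $\tilde yw=Tw\ne w$.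

\emph{Case II: $\Phi$ has no fixed point.} Let $Z$ be the closure of $\bigcup_{\mu\in\mathcal{E}}\operatorname{supp}\mu$. For $h\in M$, the equation $yh=hy$ gives $c_y\circ h+c_h=c_h\circ y+c_y$. Integrating against $\mu\in\mathcal{E}$ and using $y$-invariance, we get $\int c_y\,d(h_*\mu)=\int c_y\,d\mu$. The measure $h_*\mu$ is $y$-invariant and ergodic since $h$ commutes with $y$. Hence $h_*\mathcal{E}=\mathcal{E}$ and $hZ=Z$.

Suppose that $\pi(w)\in Z$ and $\tilde yw=w$, so that $\Phi w=T^{-1}w$. Extend $\Phi$ to the plane by $\Psi(x,t)=(p_1\Phi(x,1),t)$ for $t>1$ and $\Psi(x,t)=(p_1\Phi(x,0),t)$ for $t<0$. Then $\Psi$ is an orientation-preserving homeomorphism of $\mathbb{R}^2$ that commutes with $T$. It has no fixed point, since a fixed point $(x,t)$ with $t>1$ or $t<0$ would give the fixed point $(x,1)$ or $(x,0)$ of $\Phi$. Let $D$ be a round open disk centered at $w$, of radius less than $\frac12$ so that the disks $T^jD$ are pairwise disjoint, and so small that $\Psi(D)\cap D=\emptyset$; then $\Psi(T^jD)\cap T^jD=\emptyset$ for all $j$. The set $O=\pi(D\cap S)$ is an open neighborhood of $\pi(w)\in Z$, so $\mu(O)>0$ for some $\mu\in\mathcal{E}$.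 By recurrence and Birkhoff's theorem there is $w'\in D\cap S$ such that $y^{n_k}\pi(w')\in O$ for a sequence $n_k\to\infty$ and $c_{y^n}(\pi(w'))/n\to\int c_y\,d\mu>1$. The point $\Phi^{n_k}w'$ lies over $y^{n_k}\pi(w')$, so $\Phi^{n_k}w'\in T^{N_k}D$ for some integer $N_k$, and
\[
p_1(\Phi^nw')-p_1(w')=c_{y^n}(\pi(w'))-n\to+\infty
\]
shows that $N_k\to+\infty$. Fix $k$ with $n_k\ge1$ and $N=N_k\ge1$. Then $\Psi^{n_k}(D)\cap T^ND\ne\emptyset$, and $T^{j-1}w=\Psi(T^jw)\in\Psi(T^jD)\cap T^{j-1}D$ for all $j$. So the chain
\[
D,\ T^ND,\ T^{N-1}D,\ \dots,\ TD,\ D
\]
satisfies the hypotheses of Lemma~\ref{lem:franks}, and $\Psi$ has a fixed point, a contradiction. Thus $Z$ contains no stationary point.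

\emph{Conclusion.} All points of $\partial_0$ are stationary, so $Z\cap\partial_0=\emptyset$. By Proposition~\ref{prop:fixed} some point $\pi(w)\in Z$ is fixed by $M$. Then $\tilde hw=T^{j(h)}w$ with $j(h)\in\mathbb{Z}$, and $j$ is a homomorphism because the lifts commute with $T$. Since $M$ is perfect, $j=0$. In particular $\tilde yw=w$, so $\pi(w)$ is a stationary point in $Z$, a contradiction.
\end{proof}

Centrality of $\xi$ enters only through the $M$-invariance of $Z$ in the two cases.

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]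
Let $\rho\colon\Gamma\to\mathrm{Homeo}_0(\mathbb{A})$ be a homomorphism. Through $\rho\iota_1$ and $\rho\iota_2$ the groups $M_1$ and $M_2$ act on the circle $\partial_0$ by orientation-preserving homeomorphisms, and the actions commute. By Lemma~\ref{lem:circle} one of them, say $M_i$, acts trivially on $\partial_0$, and Proposition~\ref{prop:central} applied to $\rho\iota_i$ gives $\ell(\rho\iota_i(\xi_i^n))=o(n)$. If $|\iota_i(\xi_i^n)|_\Gamma\ge\epsilon n$ for large $n$ and $\rho$ satisfied \eqref{eq:qi}, we would have $\ell(\rho\iota_i(\xi_i^n))\ge\epsilon n/K-C$ for large $n$, a contradiction. The index $i$ depends on $\rho$, which is why the growth condition is imposed on both elements.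
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} and Corollary~\ref{cor:H}]
The statements about $M$ are Proposition~\ref{prop:M}. Let $H\le\mathrm{Homeo}(D^2,\partial D^2)$ be finitely generated and let $\Gamma=M\times M\times H$; the trivial group $H$ gives $\Gamma=G$. The group $\Gamma$ is finitely generated, and it is torsion-free by Lemma~\ref{lem:bdd}(b). Choose three disjoint closed disks in the interior of $\mathbb{A}$ and let each factor act on one of them, extended by the identity. This is a faithful action of $\Gamma$, and its elements lie in $\mathrm{Homeo}_0(\mathbb{A})$ by the Alexander trick, which contracts $\mathrm{Homeo}(D^2,\partial D^2)$ to the identity.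

Generate $\Gamma$ by the union of finite generating sets of the three factors, and let $\iota_1,\iota_2$ be the inclusions of the two copies of $M$. Projection to a factor does not increase word length, so $|\iota_i(X^n)|_\Gamma\ge|X^n|_M\ge n/\kappa$. Theorem~\ref{thm:B} with $\xi_1=\xi_2=X$ shows that no homomorphism $\Gamma\to\mathrm{Homeo}_0(\mathbb{A})$ is a quasi-isometric embedding.

Finally, $r$ copies of the infinite-order element $X\in\mathrm{Homeo}(D^2,\partial D^2)$ supported in disjoint subdisks generate a subgroup $H\cong\mathbb{Z}^r$. Since $G$ is perfect, the abelianization of $G\times\mathbb{Z}^r$ is $\mathbb{Z}^r$, so these groups are pairwise non-isomorphic.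
\end{proof}

\begin{thebibliography}{9}

\bibitem{CFP} Cannon, Floyd and Parry, \emph{Enseign. Math.} (1996).

\bibitem{Franks} Franks, \emph{Ann. of Math.} 128 (1988).

\bibitem{Ghys} Ghys, \emph{Enseign. Math.} (2001).

\bibitem{MR} Kathryn Mann and Christian Rosendal, \emph{Large scale geometry of homeomorphism groups}, arXiv:1607.02106 (2016).

\bibitem{Militon} Militon, \emph{Geom. Topol.} 18 (2014).

\end{thebibliography}
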